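# Open generation without dyadicity: labels on facets, bits on cells

## Relatively complete subalgebras and open maps

All spaces in these notes are nonempty Boolean spaces, that is, nonempty compact Hausdorff zero-dimensional spaces. Dually, all Boolean algebras satisfy $0\neq 1$. We write $\mathrm{Clop}(X)$ for the Boolean algebra of clopen subsets of $X$, and $\langle E\rangle$ for the subalgebra generated by a set $E$; thus $\langle\emptyset\rangle=\{0,1\}$. The weight of an infinite Boolean space equals $|\mathrm{Clop}(X)|$: the clopen sets form a base, and by compactness every clopen set is a finite union of members of any given base. For finite $X$ both numbers are finite.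

By Stone duality every Boolean algebra is $\mathrm{Clop}(X)$ for some Boolean space $X$, its Stone space. An inclusion $B\subseteq A$ corresponds to a continuous surjection from the Stone space of $A$ onto that of $B$, and the clopen set named by $b\in B$ upstairs is the preimage of the one named by $b$ downstairs.

**Lemma A.** If a subalgebra $B\subseteq\mathrm{Clop}(X)$ separates the points of $X$, then $B=\mathrm{Clop}(X)$.

*Proof.* Let $U$ be clopen and $x\in U$. For each $y\notin U$ choose $b_y\in B$ with $x\in b_y$, $y\notin b_y$. Finitely many complements $X\setminus b_y$ cover the compact set $X\setminus U$. The intersection of the corresponding $b_y$ is an element of $B$ that contains $x$ and lies inside $U$. So $U$ is a union of elements of $B$, and by compactness a finite union. $\square$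

**Definition (relative completeness).** For Boolean algebras $B\subseteq A$ write $B\le_{rc}A$ if for every $x\in A$ the set $\{b\in B:b\le x\}$ has a largest element.

A finite subalgebra is always relatively complete: take the join of the finitely many $b\le x$. For a failure, let $A$ be the power set of $\omega$, let $B$ consist of the finite and cofinite sets, and let $x$ be the set of even numbers. The members of $B$ below $x$ are the finite sets of even numbers, and there is no largest one.

The topological meaning of relative completeness will be used in both halves of the talk.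

**Lemma B.** Let $\rho:Y\to P$ be a continuous surjection of Boolean spaces and $B=\{\rho^{-1}(V):V\in\mathrm{Clop}(P)\}$. Then $B\le_{rc}\mathrm{Clop}(Y)$ if and only if $\rho$ is open. In that case $\rho$ maps clopen sets to clopen sets.

*Proof.* Suppose $\rho$ is open and $U\subseteq Y$ is clopen. The set $\rho(Y\setminus U)$ is open, and it is compact, hence closed. So $V=P\setminus\rho(Y\setminus U)$ is clopen. For clopen $V'\subseteq P$ we have $\rho^{-1}(V')\subseteq U$ iff $V'\cap\rho(Y\setminus U)=\emptyset$ iff $V'\subseteq V$. So $\rho^{-1}(V)$ is the largest element of $B$ below $U$.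

Conversely suppose $B\le_{rc}\mathrm{Clop}(Y)$ and let $U\subseteq Y$ be clopen. Let $\rho^{-1}(V)$ be the largest element of $B$ below $Y\setminus U$. Then $V\cap\rho(U)=\emptyset$. If some $x$ lay outside $V\cup\rho(U)$, we could choose a clopen $V'\ni x$ disjoint from the closed set $\rho(U)$. Then $\rho^{-1}(V')\subseteq Y\setminus U$, so $\rho^{-1}(V')\subseteq\rho^{-1}(V)$. Since $\rho$ is onto, $V'\subseteq V$ and $x\in V$, a contradiction. Hence $\rho(U)=P\setminus V$ is clopen. Clopen sets form a base, so $\rho$ is open. $\square$

For instance, a projection $K\times L\to K$ is open, so the clopen sets of $K\times L$ that depend only on the first coordinate form a relatively complete subalgebra.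

## Clubs and the $d$-ary Freese–Nation property

**Definition (club).** For a set $E$ let $[E]^{\aleph_0}$ be the family of countable subsets of $E$. A family $\mathcal C\subseteq[E]^{\aleph_0}$ is a club if it is cofinal under $\subseteq$ and closed under unions of countable increasing chains.

For example, the countable subalgebras of a Boolean algebra $A$ form a club in $[A]^{\aleph_0}$: a countable set generates a countable subalgebra, and an increasing union of subalgebras is a subalgebra.

**Definition ($d$-ary FN, $d$-open generation).** Let $2\le d\le\omega$. A Boolean algebra $A$ has the $d$-ary Freese–Nation property ($d$-ary FN) if there is a club $\mathcal C\subseteq[A]^{\aleph_0}$ such that for every $n<d$ and all $C_0,\dots,C_{n-1}\in\mathcal C$,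
$$\Big\langle\bigcup_{i<n}C_i\Big\rangle\le_{rc}A .$$
A Boolean space $X$ is $d$-openly generated if $\mathrm{Clop}(X)$ has the $d$-ary FN.

So for $d=2$ each single $\langle C\rangle$ must be relatively complete, for $d=3$ any two members of the club must jointly generate a relatively complete subalgebra, and so on. The condition gets stronger as $d$ grows. For $d=2$ it is Ščepin's open generation; for $d=\omega$ it coincides with being an AE(0) space.

Here are two examples. If $A$ is countable, then $\mathcal C=\{A\}$ is a club and the generated subalgebras are $\{0,1\}$ and $A$. So $A$ has the $d$-ary FN for every $d$. Next let $A=\mathrm{Clop}(2^\kappa)$ with $\kappa$ infinite. For countable $S\subseteq\kappa$ let $A_S$ be the algebra of clopen sets that depend only on coordinates in $S$. Each clopen set depends on finitely many coordinates, so the $A_S$ are cofinal. If $s\in S\setminus T$, then $\{w:w(s)=1\}\in A_S\setminus A_T$; so $A_S\subseteq A_T$ implies $S\subseteq T$, increasing chains of $A_S$'s come from increasing chains of sets $S$, and the $A_S$ form a club. Finally $\langle\bigcup_{i<n}A_{S_i}\rangle=A_S$ with $S=\bigcup_{i<n}S_i$, and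 this is relatively complete by Lemma B because the projection $2^\kappa\to2^S$ is open (for $S=\emptyset$ the algebra is $\{0,1\}$). So $2^\kappa$ is $\omega$-openly generated.

## Dyadic spaces, and the problem

**Definition (dyadic).** A nonempty compact Hausdorff space is dyadic if it is a continuous image of $2^\kappa$ for some cardinal $\kappa$.

Every nonempty compact metrizable space is a continuous image of $2^\omega$ (a textbook theorem), hence dyadic; in particular $X$ is dyadic whenever $\mathrm{Clop}(X)$ is countable. For a space that is not dyadic, take the one-point compactification of an uncountable discrete set. Its isolated points form an uncountable family of disjoint open sets. A dyadic space has no uncountable family of pairwise disjoint nonempty open sets: pull such a family back to $2^\mu$ and choose inside each preimage a nonempty set $\{w:w\restriction F=v\}$ with $F$ finite. Uncountably many of these have the same $|F|=k$. They are disjoint and have product measure $2^{-k}$ each, so there are at most $2^k$ of them, a contradiction.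

Two facts frame the problem. Every AE(0) space, that is, every $\omega$-openly generated space, is dyadic. The Vietoris hyperspace of $2^{\omega_2}$ is $2$-openly generated but not dyadic. David Milovich's paper "Team games, hypergraph spaces, and projective Boolean algebras", arXiv:1607.07944 (2016), is the source of the following question about the first case in between: *is there a non-dyadic $3$-openly generated space?* In other words: if any two members of a club of countable subsets of $\mathrm{Clop}(X)$ jointly generate a relatively complete subalgebra, must $X$ be a continuous image of some $2^\kappa$?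

The answer, in ZFC, is that such a non-dyadic space exists, and we can say at which weights.

**Theorem 1.** Let $2\le d<\omega$ and let $\kappa\ge\aleph_d$ be a cardinal. There is a Boolean space $Y$ of weight $\kappa$ which is $d$-openly generated and not dyadic.

**Theorem 2.** Let $2\le d<\omega$. Every $d$-openly generated Boolean space of weight $\le\aleph_{d-1}$ is dyadic.

**Corollary.** For $2\le d<\omega$ and a cardinal $\kappa$, a non-dyadic $d$-openly generated Boolean space of weight $\kappa$ exists if and only if $\kappa\ge\aleph_d$. In particular $\aleph_3$ is the least weight of a non-dyadic $3$-openly generated space. Moreover, a space as in Theorem 1 of weight $\aleph_d$ is not $(d+1)$-openly generated.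

The question itself is the case $d=3$, $\kappa=\aleph_3$ of Theorem 1.

## Small trials: an uncountable convergent set, and bits on the edges of a graph

**The easiest non-dyadic space.** Let $X$ be the one-point compactification of the discrete set $\omega_1$. Then $\mathrm{Clop}(X)$ is the algebra $A$ of finite and cofinite subsets of $\omega_1$. It does not even have the $2$-ary FN. Given a club $\mathcal C$, pick $C\in\mathcal C$ containing $\{k\}$ for all $k<\omega$. The union of the finite members of the countable algebra $\langle C\rangle$ is countable, so some $\alpha<\omega_1$ lies in none of them. Every cofinite member contains $\alpha$, because its complement is a finite member. So the members of $\langle C\rangle$ below $\omega_1\setminus\{\alpha\}$ are exactly its finite members, and among these there is no largest, as they include all $\{k\}$. We need something less crude.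

**A graph space.** Let $I_0,I_1$ be disjoint sets, viewed as the two sides of a complete bipartite graph. A point of our space assigns a label $p_v$ to each vertex $v$ and a bit $c_{\alpha\beta}$ to each edge $(\alpha,\beta)\in I_0\times I_1$. A label is either $\infty$ or a pair $(\lambda,k)$, where the *level* $\lambda=(n,m)$ consists of $n\ge1$ and an array $m:\{1,\dots,n\}^2\to\{0,1\}$, and $k\in\{1,\dots,n\}$. The rule is: if $p_\alpha=(\lambda,a_0)$ and $p_\beta=(\lambda,a_1)$ carry the *same* level $\lambda=(n,m)$, then $c_{\alpha\beta}=m(a_0,a_1)$. Otherwise the bit is free.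

How many levels should be allowed? With only finitely many, the label set is finite; give it the discrete topology. Consider the correction map on the full product of labels and bits that replaces $c_{\alpha\beta}$ by $m(a_0,a_1)$ whenever the rule prescribes this and leaves it alone otherwise. It is continuous, since each new bit depends on two labels and one old bit, all in finite discrete sets. It retracts the full product onto our space. A product of finite nonempty discrete spaces is dyadic (each factor is an image of $2^\omega$), so the space is dyadic and useless to us.

So allow all levels at once, and let the labels converge to $\infty$ in the one-point compactification. Now the correction map is not continuous: let $\lambda_k=(k,m_k)$ with $m_k\equiv1$, set $p_\alpha=p_\beta=(\lambda_k,1)$, all other labels $\infty$ and all bits $0$. The corrected bit at $(\alpha,\beta)$ is $1$ for every $k$, but at the limit, where $p_\alpha=p_\beta=\infty$, it is $0$. This does not prove non-dyadicity, but it removes the obvious reason for dyadicity.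

**Where the graph space stops.** For a set $S$ of vertices let $A_S$ be generated by the clopen sets that read a label of a vertex in $S$ or a bit of an edge inside $S$. With one set $S$, an edge not inside $S$ has an endpoint outside $S$, and this will be enough for $2$-open generation. For $3$-open generation we must handle two sets $S^0,S^1$. Suppose $\alpha\in S^0\setminus S^1$ lies in $I_0$ and $\beta\in S^1\setminus S^0$ lies in $I_1$. Then $\langle A_{S^0}\cup A_{S^1}\rangle$ reads both labels $p_\alpha,p_\beta$, but not the bit $c_{\alpha\beta}$. Let $\rho$ be the restriction of points to the coordinates that are read and let $P$ be its image. A point of $P$ lies outside $\rho(\{c_{\alpha\beta}=0\})$ exactly if its labels force the bit to be $1$: if they do not, the bit of any preimage may be changed to $0$ without leaving the space and without changing $\rho$. So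
$$P\setminus\rho(\{c_{\alpha\beta}=0\})=\bigcup\big\{\{p_\alpha=(\lambda,a_0),\ p_\beta=(\lambda,a_1)\}:\lambda=(n,m),\ m(a_0,a_1)=1\big\}.$$
This is a union of pairwise disjoint open sets. Infinitely many are nonempty: for each $n$ take $m\equiv1$, $a_0=a_1=1$, with all other labels $\infty$, the bit at $(\alpha,\beta)$ equal to $1$, and the other bits $0$; every other edge has an endpoint labeled $\infty$, so the rule holds. Hence the union is not compact, so not closed, $\rho(\{c_{\alpha\beta}=0\})$ is not open, and by the dual description of the generated algebra together with Lemma B, this algebra is not relatively complete.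

The exact trouble is a bit that is not read although all the labels it consults are read. Passing to triples $(i_0,i_1,i_2)$ with labels still on vertices does not help: take $i_0,i_1\in S^0$, $i_2\in S^1$, $i_2\notin S^0$, $i_0\notin S^1$. All three vertices are read, the triple is not, and the same computation applies.

**The way out.** Put the bits on triples and the labels on *pairs*. The triple $(i_0,i_1,i_2)$ consults the labels of its three facets $(i_1,i_2)$, $(i_0,i_2)$, $(i_0,i_1)$. If all three facets are read by two sets $S^0,S^1$, then two of the facets lie inside the same $S^k$. Those two facets cover all of $i_0,i_1,i_2$, so the whole triple lies inside $S^k$ and its bit is read. In general we put bits on $d$-tuples and labels on the $(d-1)$-tuples obtained by omitting a coordinate; then up to $d-1$ sets can be handled.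

The same arrangement gives non-dyadicity by counting. An $n\times\dots\times n$ block of cells contains $n^d$ bits and has only $dn^{d-1}$ facets. If the space were an image of $2^\mu$, we shall see that the bits of a suitable block would be a function of $N$ binary digits per facet, with $N$ independent of $n$. That is $Ndn^{d-1}$ digits, too few for all $2^{n^d}$ patterns when $n>Nd$.

## The space of labeled facets and bits

Fix $2\le d<\omega$ and $\kappa\ge\aleph_d$. Write $d=\{0,\dots,d-1\}$ and $[n]=\{1,\dots,n\}$. For a tuple $a$ indexed by $d$ put $a^{(j)}=a\restriction(d\setminus\{j\})$.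

**Cells and facets.** Let $I_0,\dots,I_{d-1}$ be disjoint sets with $|I_j|=\aleph_{j+1}$ for $j<d-1$ and $|I_{d-1}|=\kappa$. Put
$$I=\prod_{l<d}I_l,\qquad J_j=\prod_{l\ne j}I_l,\qquad J=\bigsqcup_{j<d}J_j .$$
An $i\in I$ is a cell; its facets are $i^{(0)}\in J_0,\dots,i^{(d-1)}\in J_{d-1}$. They are $d$ different elements of the disjoint union $J$.

**Labels.** Let $L$ be the countable set of all levels $\lambda=(n,m)$ with $n\ge1$ and $m:[n]^d\to\{0,1\}$. Let
$$\Omega_j=\{(\lambda,b):\lambda=(n,m)\in L,\ b\in[n]^{d\setminus\{j\}}\}.$$
This is a countably infinite set with finitely many elements of each level $\lambda$. Let $X_j=\Omega_j\cup\{\infty\}$ be the one-point compactification of the discrete set $\Omega_j$. For $\lambda=(n,m)\in L$ and $a\in[n]^d$ let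
$$z_{\lambda,a}=\big((\lambda,a^{(j)})\big)_{j<d}\in\prod_{j<d}X_j .$$
This is an isolated point. It determines $\lambda$, and it determines $a$ because $d\ge2$: the tuples $a^{(0)}$ and $a^{(1)}$ together show every coordinate of $a$.

**The space.** Let $Y$ be the set of all $y=(p,c)\in\prod_{j<d}X_j^{J_j}\times2^I$ such that for every cell $i$, writing $p|_i=(p_{i^{(j)}})_{j<d}$,
$$p|_i=z_{\lambda,a},\ \lambda=(n,m)\ \Longrightarrow\ c_i=m(a).\tag{1}$$
For fixed $i,\lambda,a$ condition (1) is clopen, so $Y$ is closed. It contains the point $p\equiv\infty$, $c\equiv0$. So $Y$ is a nonempty Boolean space. Put $A=\mathrm{Clop}(Y)$.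

**Generators and weight.** The *coordinate sets* are $\{y:p_e=x\}$ with $e\in J_j$, $x\in\Omega_j$, and $\{y:c_i=1\}$ with $i\in I$. They separate points (if $p_e\ne p'_e$, one of the two is not $\infty$), so they generate $A$ by Lemma A. There are at most $\kappa$ of them. For $e\in J_j$ and $x\in\Omega_j$, the point with $p_e=x$, all other labels $\infty$, and $c\equiv0$ is in $Y$: by $d\ge2$ each cell has a facet different from $e$, so no $p|_i$ is free of $\infty$. This point lies in $\{p_e=x\}$ and in no other set $\{p_{e'}=x'\}$. Since $|J_0|=\kappa$, there are exactly $\kappa$ coordinate sets, so $|A|=\kappa$ and $Y$ has weight $\kappa$.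

## A club for which restriction maps are open

Put $\mathbb I=\bigsqcup_jI_j$. For $S\subseteq\mathbb I$ let $I(S)=\prod_l(I_l\cap S)$ and $J_j(S)=\prod_{l\ne j}(I_l\cap S)$, and let $A_S$ be the subalgebra generated by the coordinate sets with $e\in\bigcup_jJ_j(S)$ or $i\in I(S)$. Let $\mathcal S$ be the set of countable $S\subseteq\mathbb I$ with every $S\cap I_j$ infinite, and $\mathcal C=\{A_S:S\in\mathcal S\}$.

**Step 1: $\mathcal C$ is a club.** This step provides the family that will witness the $d$-ary FN. Each $A_S$ with $S\in\mathcal S$ is countable. An element of $A$ is generated by finitely many coordinate sets, so it lies in $A_S$ for some finite $S$. Therefore every countable subset of $A$ is contained in $A_S$ for some $S\in\mathcal S$, and $\mathcal C$ is cofinal.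

For closure under unions we show: *if $S,T\in\mathcal S$ and $A_S\subseteq A_T$, then $S\subseteq T$.* Let $s\in S\cap I_l$. Pick $j\ne l$, then $e\in J_j(S)$ with $e_l=s$, and $x\in\Omega_j$. The point $(p,c)$ with $p\equiv\infty$, $c\equiv0$ and the point $(p',c)$ with $p'_e=x$ and $p'=\infty$ elsewhere both lie in $Y$. They are separated by $\{p_e=x\}\in A_S\subseteq A_T$. They differ only at coordinate $e$, so if $e\notin J_j(T)$, no generator of $A_T$ would separate them, and hence no element of $A_T$ would. So $e\in J_j(T)$ and $s=e_l\in T$.

Now consider a countable increasing chain in $\mathcal C$. If it has a last member, that is its union. Otherwise it has a cofinal sequence $A_{S_0}\subseteq A_{S_1}\subseteq\cdots$, and $S_0\subseteq S_1\subseteq\cdots$ by the claim. A finite tuple from $\bigcup_kS_k$ lies in some $S_k$, so $\bigcup_kA_{S_k}=A_{\bigcup_kS_k}\in\mathcal C$.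

From now on fix $n<d$, sets $S^0,\dots,S^{n-1}\in\mathcal S$, and $B=\langle\bigcup_{k<n}A_{S^k}\rangle$. Call $e\in J_j$ *known* if $e\in J_j(S^k)$ for some $k<n$, and call a cell $i$ *known* if $i\in I(S^k)$ for some $k<n$. All facets of a known cell are known.

**Step 2: an unknown cell has an unknown facet.** This is the pigeonhole that the vertex labels could not provide. Suppose all $d$ facets of $i$ are known. As $n<d$, two of them, $i^{(j)}$ and $i^{(j')}$ with $j\ne j'$, are known via the same $S^k$. (If $n=0$, nothing is known and the supposition is already false.) Every $l<d$ differs from $j$ or from $j'$, so $i_l\in S^k$ for every $l$. Thus $i\in I(S^k)$ is known.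

**Step 3: reduction to openness.** Here we translate relative completeness of $B$ into a property of a map. Let $\rho$ restrict points of $Y$ to the known coordinates, and let $P=\rho(Y)$, a Boolean space. The generators of $B$ are the $\rho$-preimages of the coordinate sets of $P$. These are clopen in $P$ and separate its points, so they generate $\mathrm{Clop}(P)$ by Lemma A. Since $V\mapsto\rho^{-1}(V)$ is a homomorphism, $B=\{\rho^{-1}(V):V\in\mathrm{Clop}(P)\}$. By Lemma B it suffices to show that $\rho$ is open.

**Step 4: $\rho$ is open.** Let $U\subseteq Y$ be open and $y=(p,c)\in U$. We look for an open $W\subseteq P$ with $\rho(y)\in W\subseteq\rho(U)$. The plan is to take known coordinates from a nearby point and unknown coordinates from $y$. The danger is that this mixture creates a new forced value for a bit that we are obliged to keep; the levels will prevent it.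

There are a finite $\Phi\subseteq J$, open neighborhoods $G_e$ of $p_e$ ($e\in\Phi$), and a finite $\Psi\subseteq I$ such that every $(p',c')\in Y$ with $p'_e\in G_e$ for $e\in\Phi$ and $c'_i=c_i$ for $i\in\Psi$ belongs to $U$. Adding facets to $\Phi$, with $G_e$ the whole space $X_j$ for each added $e\in J_j$, we may assume that $\Phi$ contains all facets of all $i\in\Psi$. Let $\Lambda_0\subseteq L$ be the finite set of levels of those $p_e$, $e\in\Phi$, that are not $\infty$. For $e\in\Phi$ define
$$G'_e=\begin{cases}\{p_e\}&\text{if }p_e\ne\infty,\\ \{x\in G_e:\ x=\infty\text{ or the level of }x\text{ is not in }\Lambda_0\}&\text{if }p_e=\infty.\end{cases}$$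
Since each level has finitely many labels, the second line removes only finitely many isolated points from $G_e$. So $G'_e\subseteq G_e$ is an open neighborhood of $p_e$ in both cases.

Let $W$ be the set of all $\rho(y^*)$, where $y^*=(p^*,c^*)\in Y$ satisfies $p^*_e\in G'_e$ for all known $e\in\Phi$ and $c^*_i=c_i$ for all known $i\in\Psi$. These conditions concern finitely many known coordinates and are open, so $W$ is open in $P$; clearly $\rho(y)\in W$. Given such $y^*$, define $y'=(p',c')$ as follows.

* $p'_e=p^*_e$ for known $e$, and $p'_e=p_e$ for unknown $e$.
* $c'_i=c^*_i$ for known $i$, and $c'_i=c_i$ for unknown $i\in\Psi$. For all other $i$ put $c'_i=m(a)$ if $p'|_i=z_{\lambda,a}$ with $\lambda=(n',m)$, and $c'_i=0$ if $p'|_i$ is not of this form.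

If $y'\in Y$, then $y'\in U$, because $p'_e\in G_e$ for $e\in\Phi$ and $c'_i=c_i$ for $i\in\Psi$. Also $\rho(y')=\rho(y^*)$, so $\rho(y^*)\in\rho(U)$ as desired. It remains to check (1) for $y'$ at each cell $i$.

If $i$ is known, all its facets are known, so $p'|_i=p^*|_i$ and $c'_i=c^*_i$, and (1) holds because $y^*\in Y$. If $i$ is unknown and $i\notin\Psi$, (1) holds by definition of $c'_i$.

Let $i\in\Psi$ be unknown, and suppose $p'|_i=z_{\lambda,a}$ with $\lambda=(n',m)$. By Step 2 some facet $e$ of $i$ is unknown. Then $p_e=p'_e$ has level $\lambda$, and $e\in\Phi$, so $\lambda\in\Lambda_0$. Now let $e'$ be any facet of $i$; then $e'\in\Phi$ and $p'_{e'}$ has level $\lambda$. Could $p_{e'}$ be $\infty$? If $e'$ is unknown, then $p'_{e'}=p_{e'}$ would be $\infty$, which has no level. If $e'$ is known, then $p'_{e'}=p^*_{e'}\in G'_{e'}$ would be $\infty$ or have a level outside $\Lambda_0$, which $\lambda$ is not. So $p_{e'}\ne\infty$. Then $p'_{e'}=p_{e'}$: trivially if $e'$ is unknown, and because $G'_{e'}=\{p_{e'}\}$ if $e'$ is known. As $e'$ was arbitrary, $p|_i=p'|_i=z_{\lambda,a}$, and (1) for $y$ gives $c'_i=c_i=m(a)$. So $y'\in Y$.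

Hence $\rho$ is open and $B\le_{rc}A$. The club $\mathcal C$ shows that $A$ has the $d$-ary FN, so $Y$ is $d$-openly generated.

## A monochromatic block for countably many colors

The cardinals $\aleph_1,\aleph_2,\dots,\aleph_d$ have not yet been used. They enter through the following lemma, which says for $d=2$ that any coloring of $\omega_1\times\omega_2$ by countably many colors has one color that contains $n\times n$ blocks for every $n$.

**Lemma C.** Let $\chi:I\to\omega$. There is a color $\tau$ such that for every $n\ge1$ there are $n$-element sets $H_j\subseteq I_j$ ($j<d$) with $\chi$ constantly $\tau$ on $\prod_jH_j$.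

*Proof.* Shrinking $I_{d-1}$, assume $|I_j|=\aleph_{j+1}$ for all $j<d$. First we choose $\tau$, by eliminating one coordinate at a time. Put $\chi_0=\chi$. Given $\chi_j$, a function of $(i_j,\dots,i_{d-1})$ with values in $\omega$, choose for each $(i_{j+1},\dots,i_{d-1})$ a color $\chi_{j+1}(i_{j+1},\dots,i_{d-1})$ such that
$$\chi_j(i_j,i_{j+1},\dots,i_{d-1})=\chi_{j+1}(i_{j+1},\dots,i_{d-1})\quad\text{for }\aleph_{j+1}\text{ many }i_j\in I_j .$$
This is possible because $\aleph_{j+1}$ is regular and uncountable and there are only countably many colors. After $d$ rounds no variable is left, and $\chi_d$ is a single color $\tau$.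

Now fix $n$. We prove by induction on $j<d$: if $\chi_{j+1}(i_{j+1},\dots,i_{d-1})=\tau$, then there are $n$-element sets $H_l\subseteq I_l$ ($l\le j$) with $\chi=\tau$ on $H_0\times\cdots\times H_j\times\{(i_{j+1},\dots,i_{d-1})\}$. For $j=0$ there are $\aleph_1$ many $i_0$ with $\chi(i_0,i_1,\dots,i_{d-1})=\tau$, and $n$ of them form $H_0$. For $j\ge1$ there are $\aleph_{j+1}$ many $i_j$ with $\chi_j(i_j,i_{j+1},\dots,i_{d-1})=\tau$, and for each of them the induction hypothesis gives a tuple $(H_0,\dots,H_{j-1})$ of finite sets. There are only $\aleph_j$ such tuples, since $|I_l|\le\aleph_j$ for $l<j$. So $n$ different $i_j$ receive the same tuple, and these $n$ points form $H_j$. The case $j=d-1$ is the lemma. $\square$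

## Too few digits on the facets: $Y$ is not dyadic

Suppose $f:2^\mu\to Y$ is a continuous surjection; since $Y$ has more than one point, $\mu\ne0$. For $w\in2^\mu$ write $f(w)=(p(w),c(w))$.

**Step 1: supports.** This step records which coordinates of $w$ each coordinate of $f(w)$ looks at. A clopen subset of $2^\mu$ depends on finitely many coordinates. For $e\in J_j$ the label $p_e(w)$ is determined by the countably many clopen sets $\{w:p_e(w)=x\}$, $x\in\Omega_j$. So there is a sequence $t_e:\omega\to\mu$ such that $p_e(w)$ depends only on $w\circ t_e$. For $i\in I$ there is a finite $F_i\subseteq\mu$ such that $c_i(w)$ depends only on $w\restriction F_i$.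

**Step 2: a forced bit is a function of finitely many digits per facet.** The set $F_i$ may involve coordinates that the facets of $i$ do not look at. We get rid of them by setting them to $0$: this changes no label on a facet of $i$, hence no bit that those labels force. For $i\in I$ let $D_i=\bigcup_{j<d}\operatorname{ran}t_{i^{(j)}}$, and choose $N_i<\omega$ with
$$F_i\cap\operatorname{ran}t_{i^{(j)}}\subseteq\{t_{i^{(j)}}(k):k<N_i\}\qquad\text{for all }j<d,$$
which is possible because $F_i$ is finite. For $w\in2^\mu$ let $w^i$ agree with $w$ on $D_i$ and be $0$ off $D_i$. The bit $c_i(w^i)$ depends only on $w^i\restriction F_i$. On $F_i\setminus D_i$ the point $w^i$ is $0$. For each $\xi\in F_i\cap D_i$ fix $j<d$ and $k<N_i$ with $\xi=t_{i^{(j)}}(k)$; then $w^i(\xi)=w(t_{i^{(j)}}(k))$. So $w^i\restriction F_i$ can be computed from the first $N_i$ entries of the sequences $w\circ t_{i^{(j)}}$, and there is a function $g_i:(2^{N_i})^d\to\{0,1\}$ with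
$$c_i(w^i)=g_i\Big(\big(w\circ t_{i^{(j)}}\restriction N_i\big)_{j<d}\Big)\qquad\text{for all }w\in2^\mu.\tag{2}$$
Suppose now that $p(w)|_i=z_{\lambda,a}$ with $\lambda=(n,m)$. Since $w^i$ agrees with $w$ on $D_i$, we have $p(w^i)|_i=p(w)|_i=z_{\lambda,a}$. Both $f(w)$ and $f(w^i)$ satisfy (1), so $c_i(w)=m(a)=c_i(w^i)$. With (2),
$$p(w)|_i=z_{(n,m),a}\ \Longrightarrow\ m(a)=g_i\Big(\big(w\circ t_{i^{(j)}}\restriction N_i\big)_{j<d}\Big).\tag{3}$$

**Step 3: a pattern that cannot be produced.** Here we make $N_i$ and $g_i$ uniform and count. There are only countably many pairs $(N,g)$ with $N<\omega$ and $g:(2^N)^d\to\{0,1\}$. Apply Lemma C to the coloring $i\mapsto(N_i,g_i)$ and let $\tau=(N,g)$ be the resulting color. Put $n=Nd+1$. Consider the functions $[n]^d\to\{0,1\}$ of the form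
$$a\mapsto g\big(u_0(a^{(0)}),\dots,u_{d-1}(a^{(d-1)})\big),\qquad u_j:[n]^{d\setminus\{j\}}\to2^N.\tag{4}$$
There are $(2^N)^{n^{d-1}}$ choices for each $u_j$, so at most $2^{Ndn^{d-1}}<2^{n^d}$ functions of the form (4), since $Nd<n$. Fix $m:[n]^d\to\{0,1\}$ *not* of this form, and let $\lambda=(n,m)$. The color $\tau$ was fixed before $n$; this is why Lemma C provides one color for all $n$.

**Step 4: a point of $Y$ that displays the pattern.** Take $n$-element sets $H_j=\{h_{j,1},\dots,h_{j,n}\}\subseteq I_j$ as in Lemma C, so that $(N_i,g_i)=(N,g)$ for all $i\in\prod_jH_j$. For $a\in[n]^d$ let $h(a)=(h_{l,a_l})_{l<d}\in I$, and for $b\in[n]^{d\setminus\{j\}}$ let $h(b)=(h_{l,b_l})_{l\ne j}\in J_j$. Then $h(a)^{(j)}=h(a^{(j)})$. Define $y=(p,c)$ by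
$$p_{h(b)}=(\lambda,b)\ \ (b\in[n]^{d\setminus\{j\}},\ j<d),\qquad c_{h(a)}=m(a)\ \ (a\in[n]^d),$$
with all other labels $\infty$ and all other bits $0$. This is well defined since the $h_{j,1},\dots,h_{j,n}$ are distinct. We check $y\in Y$. At $i=h(a)$ we have $p|_i=z_{\lambda,a}$ and $c_i=m(a)$, so (1) holds. If $i\notin\prod_lH_l$, say $i_l\notin H_l$, take any $j\ne l$. The facet $i^{(j)}$ contains the entry $i_l\notin H_l$, so it is not of the form $h(b)$ and $p_{i^{(j)}}=\infty$. Then $p|_i$ is not of the form $z_{\lambda',a'}$, and (1) is vacuous at $i$.

**Step 5: contradiction.** Since $f$ is onto, choose $w$ with $f(w)=y$, and let $u_j(b)=w\circ t_{h(b)}\restriction N\in2^N$ for $b\in[n]^{d\setminus\{j\}}$, $j<d$. For every $a\in[n]^d$ we have $p(w)|_{h(a)}=z_{\lambda,a}$, so (3) for the cell $h(a)$ gives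
$$m(a)=g\big(u_0(a^{(0)}),\dots,u_{d-1}(a^{(d-1)})\big).$$
So $m$ is of the form (4), contrary to its choice. Hence $Y$ is not dyadic, and Theorem 1 is proved. With $d=3$ and $\kappa=\aleph_3$ we obtain a non-dyadic $3$-openly generated space. $\blacksquare$

## Small weight: joins of $m$ closed sets

We turn to Theorem 2. Let $A=\mathrm{Clop}(X)$ have the $d$-ary FN, witnessed by the club $\mathcal C$, with $|A|\le\aleph_{d-1}$. If $A$ is countable, $X$ is compact metrizable and so dyadic. Let $|A|=\aleph_m$ with $1\le m\le d-1$.

We shall build $X$ as the limit of a transfinite sequence of spaces in which each step is an open map whose fibers sit inside $2^\omega$. Such a step can be covered by a product with $2^\omega$. On the algebra side we therefore want a continuous chain of relatively complete subalgebras, each *countably* generated over the previous one. The first thing to try is to write $A$ as a continuous increasing union of $\aleph_m$ sets of size $\aleph_{m-1}$, each closed under an operation that makes the generated algebra relatively complete. For $m=1$ this works. For $m\ge2$ it gives relative completeness, but consecutive members may differ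 by $\aleph_{m-1}$ elements, too many for one step. One can refine each step by a chain of smaller closed sets, but then an intermediate algebra is generated by *two* closed sets, the old one and the new smaller one. After enough refinements it is generated by $m$ closed sets. The hypothesis $m\le d-1$ is what allows this.

By recursion on $|F|$ choose, using cofinality of $\mathcal C$, a function $\varphi:[A]^{<\omega}\to\mathcal C$ on the finite subsets of $A$ with
$$\varphi(F)\supseteq F\cup\bigcup_{F'\subsetneq F}\varphi(F').$$
So $F\subseteq\varphi(F)$ and $\varphi$ is monotone.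

**Definition (closed set).** Call $B\subseteq A$ closed if $\varphi(F)\subseteq B$ for every nonempty finite $F\subseteq B$.

For example, $\emptyset$ and $A$ are closed. Unions of chains of closed sets are closed. Every $E\subseteq A$ is contained in a least closed set: put $E_0=E$, let $E_{k+1}$ be the union of $E_k$ with all $\varphi(F)$ for nonempty finite $F\subseteq E_k$, and take $\bigcup_kE_k$. It has size at most $|E|+\aleph_0$.

**Lemma D.** If $n<d$ and $B_0,\dots,B_{n-1}$ are closed, then $\langle\bigcup_{k<n}B_k\rangle\le_{rc}A$.

*Proof.* Discard empty $B_k$; if none is left, the algebra is $\{0,1\}$, which is relatively complete. Let $B=\langle\bigcup_kB_k\rangle$ and suppose that for some $x\in A$ there is no largest element of $B$ below $x$. For $\vec F=(F_k)_k$ with $F_k\subseteq B_k$ finite and nonempty, let $\beta(\vec F)$ be the largest element of $\langle\bigcup_k\varphi(F_k)\rangle$ below $x$. It exists because there are fewer than $d$ sets $\varphi(F_k)\in\mathcal C$, and it lies in $B$ because $\varphi(F_k)\subseteq B_k$.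

We build $\vec F^0,\vec F^1,\dots$ with $\beta(\vec F^r)$ strictly increasing. Start with any $\vec F^0$. Given $\vec F^r$, the element $\beta(\vec F^r)$ is not largest in $B$ below $x$, so there is $y\in B$ with $y\le x$ and $y\not\le\beta(\vec F^r)$. Choose finite $F_k^{r+1}\subseteq B_k$ with $F_k^{r+1}\supseteq F_k^r$ and $y\in\langle\bigcup_kF_k^{r+1}\rangle$. Then $y\in\langle\bigcup_k\varphi(F_k^{r+1})\rangle$, so $y\le\beta(\vec F^{r+1})$. By monotonicity of $\varphi$ also $\beta(\vec F^r)\le\beta(\vec F^{r+1})$, and the inequality is strict because $y\not\le\beta(\vec F^r)$.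

Let $C_k=\bigcup_r\varphi(F_k^r)$. This is the union of an increasing sequence in $\mathcal C$, so $C_k\in\mathcal C$. Hence $\langle\bigcup_kC_k\rangle=\bigcup_r\langle\bigcup_k\varphi(F_k^r)\rangle$ has a largest element $\beta$ below $x$. But $\beta\in\langle\bigcup_k\varphi(F_k^r)\rangle$ for some $r$, so $\beta\le\beta(\vec F^r)<\beta(\vec F^{r+1})\le\beta$, a contradiction. $\square$

## A lexicographic chain with countable steps

**Step 1: filtrations.** We need to cut a closed set into smaller closed sets. *Every closed $B$ with $|B|\le\aleph_k$, $k\ge1$, has a filtration $(B^\xi)_{\xi<\omega_k}$: an increasing continuous sequence of closed sets with $B^0=\emptyset$, $|B^\xi|\le\aleph_{k-1}$, and $\bigcup_\xi B^\xi=B$.* If $B=\emptyset$, take all $B^\xi=\emptyset$. Otherwise enumerate $B=\{b_\xi:\xi<\omega_k\}$, possibly with repetitions. Let $B^{\xi+1}$ be the least closed set containing $B^\xi\cup\{b_\xi\}$, which lies inside $B$ since $B$ is closed, and take unions at limits. For $\xi<\omega_k$ we have $|\xi|\le\aleph_{k-1}$, so the sizes stay $\le\aleph_{k-1}$.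

**Step 2: a tree of closed sets.** We iterate filtrations down to countable sets. Define closed sets $M_s$ for finite sequences $s=(\zeta_1,\dots,\zeta_{r-1})$, $1\le r\le m$, with $\zeta_q<\omega_{m-q+1}$, such that $|M_s|\le\aleph_{m-r+1}$. Put $M_\emptyset=A$. Given $M_s$ with $s=(\zeta_1,\dots,\zeta_{r-1})$, fix a filtration $(M_s^\xi)_{\xi<\omega_{m-r+1}}$ of it; here $m-r+1\ge1$. If $r<m$, put
$$M_{(\zeta_1,\dots,\zeta_{r-1},\zeta_r)}=M_s^{\zeta_r+1}\qquad(\zeta_r<\omega_{m-r+1}),$$
which has size $\le\aleph_{m-r}$. For $r=m$ the sets $M_s^\xi$ are countable.

**Step 3: the chain.** Let $\Lambda=\omega_m\times\omega_{m-1}\times\cdots\times\omega_1$ with the lexicographic order, which is a well-order. For $\sigma=(\zeta_1,\dots,\zeta_m)\in\Lambda$ and $r\le m$ write $\sigma\restriction r=(\zeta_1,\dots,\zeta_r)$, and let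
$$D(\sigma)=\bigcup_{r=1}^mM_{\sigma\restriction(r-1)}^{\zeta_r},\qquad A_\sigma=\langle D(\sigma)\rangle.\tag{5}$$
For $m=2$ this reads $D(\zeta_1,\zeta_2)=M_\emptyset^{\zeta_1}\cup M_{(\zeta_1)}^{\zeta_2}$: first a closed set of size $\le\aleph_1$, then a countable closed piece of the next one, $M_{(\zeta_1)}=M_\emptyset^{\zeta_1+1}$. We now verify the five properties of the chain that the construction of maps will need.

**Step 3a: it is increasing.** Let $\sigma<\tau$ first differ at place $r$, with entries $\zeta_r<\zeta'_r$. The terms of (5) before the $r$-th coincide. The $r$-th term of $D(\tau)$ satisfies $M_{\sigma\restriction(r-1)}^{\zeta'_r}\supseteq M_{\sigma\restriction(r-1)}^{\zeta_r+1}$. This contains the $r$-th term $M_{\sigma\restriction(r-1)}^{\zeta_r}$ of $D(\sigma)$. If $r<m$, it equals $M_{\sigma\restriction r}$, and it contains the later terms $M_{\sigma\restriction(q-1)}^{\zeta_q}$, $q>r$, because $M_{\sigma\restriction(q-1)}\subseteq M_{\sigma\restriction r}$. So $D(\sigma)\subseteq D(\tau)$.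

**Step 3b: beginning and end.** $D(0,\dots,0)=\emptyset$, so $A_{(0,\dots,0)}=\{0,1\}$. And $\bigcup_\sigma D(\sigma)\supseteq\bigcup_{\xi<\omega_m}M_\emptyset^\xi=A$.

**Step 3c: successor steps are countable.** The successor of $\sigma$ is $\sigma^+=(\zeta_1,\dots,\zeta_{m-1},\zeta_m+1)$. Only the last term of (5) changes, so $D(\sigma^+)\setminus D(\sigma)$ is contained in the countable set $M_{\sigma\restriction(m-1)}^{\zeta_m+1}$. Thus $A_{\sigma^+}$ is generated by $A_\sigma$ and a countable set.

**Step 3d: it is continuous.** Let $\tau=(\zeta_1,\dots,\zeta_m)$ be a limit element of $\Lambda$; then $\zeta_m$ is not a successor ordinal. Let $x\in D(\tau)$, say $x\in M_{\tau\restriction(r-1)}^{\zeta_r}$. Then $\zeta_r\ne0$, since filtrations start with $\emptyset$. If $\zeta_r$ is a limit, continuity of the filtration gives $\xi<\zeta_r$ with $x\in M_{\tau\restriction(r-1)}^\xi$, so $x\in D(\zeta_1,\dots,\zeta_{r-1},\xi,0,\dots,0)$. If $\zeta_r=\xi+1$, then $r<m$, and $M_{\tau\restriction(r-1)}^{\xi+1}=M_{(\zeta_1,\dots,\zeta_{r-1},\xi)}$ is the union of its own filtration. So $x\in M_{(\zeta_1,\dots,\zeta_{r-1},\xi)}^\eta$ for some $\eta$, and $x\in D(\zeta_1,\dots,\zeta_{r-1},\xi,\eta,0,\dots,0)$.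 In both cases $x\in D(\sigma)$ for some $\sigma<\tau$. Hence $D(\tau)=\bigcup_{\sigma<\tau}D(\sigma)$, and $A_\tau=\bigcup_{\sigma<\tau}A_\sigma$ as the union is increasing.

**Step 3e: it is relatively complete.** $D(\sigma)$ is a union of $m\le d-1$ closed sets, so $A_\sigma\le_{rc}A$ by Lemma D. A fortiori $A_\sigma\le_{rc}A_{\sigma^+}$.

Re-index by the order type $\delta$ of $\Lambda$, which is a limit ordinal because every element has a successor, and put $A_\delta=A$. We have a continuous increasing chain $(A_\xi)_{\xi\le\delta}$ of subalgebras with $A_0=\{0,1\}$, $A_\xi\le_{rc}A_{\xi+1}$, and $A_{\xi+1}$ countably generated over $A_\xi$.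

(By Haydon's characterization of projective Boolean algebras through such chains, R. Haydon, Studia Math. 52 (1974), the space $X$ is then even AE(0). We do not use this; dyadicity is proved directly below.)

## Covering the chain by a Cantor cube

Let $X_\xi$ be the Stone space of $A_\xi$, so $X_\delta=X$ up to homeomorphism.

**Step 1: one step is a retract of a product with $2^\omega$.** Fix $\xi<\delta$ and let $q:X_{\xi+1}\to X_\xi$ be the surjection dual to $A_\xi\subseteq A_{\xi+1}$. By Lemma B, $q$ maps clopen sets to clopen sets. Let $g_0,g_1,\dots$ be a sequence (repetitions allowed) of elements that together with $A_\xi$ generate $A_{\xi+1}$. The map that sends a point $x$ of $X_{\xi+1}$ to $q(x)$ together with the sequence of truth values of "$x\in g_n$" is continuous into $X_\xi\times2^\omega$. It is injective since $A_\xi$ and the $g_n$ generate $A_{\xi+1}$ and so separate points. So we may identify $X_{\xi+1}$ with a closed subset of $X_\xi\times2^\omega$, with $q$ the first projection. For $x\in X_\xi$ let $K_x=\{s\in2^\omega:(x,s)\in X_{\xi+1}\}$, a closed set that is nonempty because $q$ is onto. For a finite $0$-$1$ string $v$ let $[v]$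 be the set of $s\in2^\omega$ that extend $v$. Then
$$E_v=\{x\in X_\xi:K_x\cap[v]\ne\emptyset\}=q\big(X_{\xi+1}\cap(X_\xi\times[v])\big)\tag{6}$$
is clopen.

Define $r_\xi:X_\xi\times2^\omega\to X_{\xi+1}$ by $r_\xi(x,t)=(x,s)$, where $s$ follows $t$ as long as the fiber allows: recursively, $s_n=t_n$ if $x\in E_{(s_0,\dots,s_{n-1},t_n)}$, and $s_n=1-t_n$ otherwise. By induction $K_x$ meets $[s\restriction n]$ for every $n$: for $n=0$ since $K_x\ne\emptyset$, and if $K_x$ meets $[s\restriction n]$ but not $[(s\restriction n)t_n]$, it meets $[(s\restriction n)(1-t_n)]$. As $K_x$ is closed, $s\in K_x$, so $(x,s)\in X_{\xi+1}$. The string $s\restriction n$ is determined by $t\restriction n$ and by which of the finitely many clopen sets $E_v$, $v$ of length $\le n$, contain $x$. So $s\restriction n$ is a locally constant function of $(x,t)$, and $r_\xi$ is continuous. If $(x,t)\in X_{\xi+1}$, then $t\in K_x$ and inductively $s=t$. So $r_\xi$ is the identity on $X_{\xi+1}$.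

This is where countable generation matters: for an *infinite* string $v$ the set (6) is the image of a closed set that need not be clopen, so the argument gives no continuity for a digit chosen after infinitely many others.

**Step 2: the surjections.** We now compose the retractions along the chain. Define by recursion continuous surjections $f_\xi:2^{\xi\times\omega}\to X_\xi$ that commute with the projections: for $\eta\le\xi$, the image of $f_\xi(w)$ in $X_\eta$ is $f_\eta(w\restriction(\eta\times\omega))$.

Let $f_0$ be the map between one-point spaces. At successors put
$$f_{\xi+1}(w,t)=r_\xi(f_\xi(w),t)\qquad(w\in2^{\xi\times\omega},\ t\in2^\omega).$$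
This is continuous, and its first coordinate is $f_\xi(w)$, so it commutes with the projections. It is onto: given $(x,s)\in X_{\xi+1}$, pick $w$ with $f_\xi(w)=x$; then $f_{\xi+1}(w,s)=r_\xi(x,s)=(x,s)$.

At a limit $\xi\le\delta$ we have $A_\xi=\bigcup_{\eta<\xi}A_\eta$, so $X_\xi=\varprojlim_{\eta<\xi}X_\eta$, and the maps $w\mapsto f_\eta(w\restriction(\eta\times\omega))$ induce a continuous $f_\xi:2^{\xi\times\omega}\to X_\xi$. A nonempty clopen subset of $X_\xi$ is the preimage of a nonempty clopen subset of some $X_\eta$, $\eta<\xi$. The image of $f_\xi$ maps onto $X_\eta$, so it meets that clopen set. Thus the image is dense, and it is compact, so $f_\xi$ is onto.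

The map $f_\delta:2^{\delta\times\omega}\to X_\delta=X$ shows that $X$ is dyadic. This proves Theorem 2. $\blacksquare$

## The least weight is $\aleph_d$

*Proof of the Corollary.* If $\kappa\ge\aleph_d$, Theorem 1 gives a non-dyadic $d$-openly generated Boolean space of weight $\kappa$. If a non-dyadic $d$-openly generated Boolean space has weight $\kappa$, then $\kappa\not\le\aleph_{d-1}$ by Theorem 2, so $\kappa\ge\aleph_d$. For $d=3$ the least such weight is $\aleph_3$. Finally, let $Y$ be a space as in Theorem 1 of weight $\aleph_d$. If $Y$ were $(d+1)$-openly generated, Theorem 2 for $d+1$, which covers weights $\le\aleph_{(d+1)-1}=\aleph_d$, would make it dyadic. So $Y$ is not $(d+1)$-openly generated. $\blacksquare$
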